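# Twisted Courant brackets and the infinitesimal symmetries of higher gerbes

## 1. Two translations of the plane that stop commuting

On $\mathbb R^2$ take $A=x\,dy$ and $H=dA=dx\wedge dy$. Consider pairs $X+a$ of a vector field and a function, with the bracket
$$[X+a,\,Y+b]=[X,Y]+X(b)-Y(a),$$
the commutator of first-order operators. Lift a vector field $X$ to $X-\iota_XA$. The coordinate fields lift to $\partial_x$ and $\partial_y-x$, and
$$[\partial_x,\ \partial_y-x]=-1 .$$
The translations commute, their lifts do not, and the defect is a value of $H$. Indeed $\iota_{\partial_x}\iota_{\partial_y}H=\iota_{\partial_x}(-dx)=-1$.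

One can also forget $A$ and keep only $H$. On pairs $X+\xi$ (again $\xi$ a function) put
$$[X+\xi,\,Y+\eta]_H=[X,Y]+X(\eta)-Y(\xi)+\iota_X\iota_YH .$$
The map $X+\xi\mapsto X+(\xi-\iota_XA)$ turns the second bracket into the first. This works for every 1-form $A$ on every manifold, with $H=dA$: for $a=\xi-\iota_XA$ and $b=\eta-\iota_YA$,
$$X(b)-Y(a)=X(\eta)-Y(\xi)-\big(X(A(Y))-Y(A(X))\big)=X(\eta)-Y(\xi)-\iota_{[X,Y]}A-dA(X,Y),$$
and $-dA(X,Y)=-H(X,Y)=\iota_X\iota_YH$.

Now glue. A $\mathrm U(1)$-bundle with connection on $M$ is given on a cover $\{U_i\}$ by transition functions $g_{ij}$ and 1-forms $A_i$. With $\theta=d\log g$ we write the compatibility as $\theta+\partial A=0$, where $\partial$ is the Čech differential with signs chosen so that $\partial\iota_X=-\iota_X\partial$. An infinitesimal symmetry of the bundle (without its connection) is a vector field $X$ with functions $a_i$ on $U_i$ such that $\iota_X\theta+\partial a=0$. Since $\iota_X\theta=-\iota_X\partial A=\partial(\iota_XA)$, the condition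 says $\partial(a+\iota_XA)=0$, that is, $a_i+\iota_XA_i=\xi$ for one global function $\xi$. So symmetries are exactly the pairs $X+\xi$, and by the computation above their Lie bracket is $[\,,]_H$. The left-hand side was built from the cocycle $g$; the answer is written with the global form $H$ alone.

What happens if the bundle is replaced by a higher gerbe, whose curvature $H$ has degree $n+1$? The symmetries then form a differential graded Lie algebra (dgla) and the $H$-twisted bracket becomes a Courant bracket, which satisfies the Jacobi identity only up to homotopy. The comparison of the two is posed as a conjecture in Severin Bunk, Lukas Müller, Joost Nuiten, Richard J. Szabo, "Symmetries and Higher-Form Connections in Derived Differential Geometry", arXiv:2602.03441 (2026). We prove it.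

## 2. Gerbe data and the dgla of symmetries

Throughout, $M$ is a smooth manifold, $n\ge1$, $\mathfrak g=\Gamma(TM)$, $\mathcal U=\{U_i\}$ is a good open cover, and $\check C_m$ is the disjoint union of the $(m+1)$-fold intersections of $\mathcal U$. We write $\mathcal L_Y$ for the Lie derivative.

**The double complex.** Let $T=\bigoplus_{k,m\ge0}\Omega^k(\check C_m)$, graded by $k+m$. Let $F^j\subset T$ be the part with $k\ge j$, and $\delta_0=\sum_i(-1)^i(\text{restriction})_i$. The differential of the totalized complex is written $(-1)^{l+k}\check\delta+d$ in total degree $k+m=n+l$. Here $(-1)^{l+k}=(-1)^{m-n}$ does not depend on $k$, while $\delta_0d=d\delta_0$; so for $n\ge2$ the square is zero only if $\check\delta$ is read with a sign that makes it anticommute with $d$. We use only the following: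
$$\mathrm D=d+\partial,\qquad \partial=s_{k,m}\delta_0\ \text{ on }\Omega^k(\check C_m),\qquad s_{k,m}=\pm1,\quad s_{k+1,m}=-s_{k,m}.\tag{1}$$
Then $\partial^2=0$ and $\partial d=-d\partial$. For $Y\in\mathfrak g$ restrictions commute with $\iota_Y$ and $\mathcal L_Y$, so $\partial\iota_Y=-\iota_Y\partial$, $\partial\mathcal L_Y=\mathcal L_Y\partial$, and $\mathrm D\iota_Y+\iota_Y\mathrm D=\mathcal L_Y$. Note that $\mathrm D$ and $\mathcal L_Y$ preserve $F^n$ but $\iota_Y$ does not: we compute in $T$ and reduce modulo $F^n$ at the end.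

**Gerbe data.** An $(n-1)$-gerbe with full connection is given by $g:\check C_n\to\mathrm U(1)$ and $A^{(k)}\in\Omega^k(\check C_{n-k})$, $1\le k\le n$. Identify $\mathfrak u(1)=\mathbb R$, put $\theta=d\log g\in\Omega^1(\check C_n)$ (closed, with $\partial\theta=0$) and $\mathcal A=\sum_kA^{(k)}\in T^n$. The cocycle conditions are $\theta+\partial A^{(1)}=0$, $dA^{(k-1)}+\partial A^{(k)}=0$ for $2\le k\le n$, and $dA^{(n)}=H$ with $H\in\Omega^{n+1}_{\rm cl}(M)$ the field strength. In one line:
$$\mathrm D\mathcal A=H-\theta .\tag{2}$$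

**Definition (the dgla $\mathfrak{sym}^{\le n-1}(g,\mathcal A)$).** Put $p=n-1$. Let $E^l$ be the part of $T/F^n$ in total degree $n+l$ for $-n\le l<0$, let $E^0=\ker\mathrm D$ in total degree $n$, and $E^l=0$ otherwise. The underlying space is $\mathfrak g\oplus E[-1]$, with $\mathfrak g$ in degree $0$ and $E^l$ in degree $l+1$. The brackets are the Lie bracket of vector fields and $[X,e]=\mathcal L_Xe$; all others vanish. The differential is that of $E[-1]$, plus in degree 0
$$\kappa(X)=\iota_X\theta+\mathcal L_X\mathcal A \bmod F^n,\quad\text{i.e. } X\mapsto(\iota_X\theta,\mathcal L_XA^{(1)},\dots,\mathcal L_XA^{(p)})\in E^0 .$$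
It maps to $\mathfrak g$ by projection. It controls the infinitesimal symmetries, under $\mathsf{Diff}(M)$, of the gerbe with $A^{(n)}$ forgotten; indeed $A^{(n)}$ does not occur. The differential of $E[-1]$ is $\varepsilon\mathrm D$ with $\varepsilon=1$ or $\varepsilon=-1$; both shift conventions are in use and we treat both.

*Examples.* For $n=1$: $E^{-1}=\Omega^0(\check C_0)$ and $E^0$ is the space of Čech 1-cocycles of functions; degree-0 cocycles are the pairs $(X,a)$ of Section 1 when $\varepsilon=1$. For $n=2$: $E^{-2}=\Omega^0(\check C_0)$, $E^{-1}=\Omega^1(\check C_0)\oplus\Omega^0(\check C_1)$, and $E^0=\ker\mathrm D\subset\Omega^1(\check C_1)\oplus\Omega^0(\check C_2)$.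

The following lemma is needed now for signs, and later in earnest.

**Lemma 1.** If $U\subset M$ is open, $k\ge1$, $\omega\in\Omega^k(U)$ and $\mathcal L_Y\omega=0$ for all compactly supported $Y\in\Gamma_c(TU)$, then $\omega=0$.

*Proof.* For a function $h$, $0=\mathcal L_{hY}\omega=h\mathcal L_Y\omega+dh\wedge\iota_Y\omega=dh\wedge\iota_Y\omega$. So $\xi\wedge\iota_v\omega_x=0$ for all $x\in U$, $\xi\in T^*_xM$, $v\in T_xM$. If $\omega_x\ne0$, then $k\le\dim M$ and some $\iota_v\omega_x$ is a nonzero element of degree $k-1<\dim M$. Pick a basis monomial $e^I$ occurring in it and $j\notin I$; then $e^j\wedge\iota_v\omega_x$ contains $e^j\wedge e^I$, which comes from no other monomial, so it is nonzero: a contradiction. $\square$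

**Are the signs in (2) a choice?** Since $\mathrm D\theta=0$, one has $\mathrm D(\iota_Y\theta+\mathcal L_Y\mathcal A)\equiv\mathcal L_Y(\theta+\mathrm D\mathcal A)$ modulo $F^n$, and this must vanish because $\kappa$ lands in $\ker\mathrm D$. By Lemma 1 on each intersection, $\theta+\mathrm D\mathcal A\equiv0$ modulo $F^n$. So the signs in form degree $\le n-1$ are forced. Only the sign in form degree $n$ is free: $dA^{(n-1)}\pm\partial A^{(n)}=0$ (for $n=1$: $\theta\pm\partial A^{(1)}=0$). With the other sign, replace $(A^{(n)},H)$ by $(-A^{(n)},-H)$. This does not change $\mathfrak{sym}^{\le n-1}$. Moreover $\mathrm{Cour}_{n-1}(H)\cong\mathrm{Cour}_{n-1}(-H)$ over $TM$ by $X+\xi\mapsto X-\xi$, $f\mapsto-f$, because the form component of every bracket is homogeneous of degree one in (forms, $H$), as formula (11) below shows. So we may use (2).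

## 3. $L_\infty$-algebras over $TM$ and the statement

**Definition ($L_\infty$-algebra).** A graded vector space $L$ with graded skew maps $l_k:L^{\otimes k}\to L$ of degree $2-k$ such that for all $N\ge1$
$$\sum_{i+j=N+1}(-1)^{i(j-1)}\sum_\sigma\chi(\sigma)\,l_j\big(l_i(x_{\sigma(1)},\dots,x_{\sigma(i)}),x_{\sigma(i+1)},\dots,x_{\sigma(N)}\big)=0$$
(Lada–Markl), where $\sigma$ runs over the $(i,N-i)$-unshuffles and $\chi(\sigma)$ is the signature times the Koszul sign. Equivalently, a codifferential on the coalgebra $S^c(L[1])$; an $L_\infty$-morphism is a morphism of these coalgebras commuting with codifferentials. It has components $\Phi_k$, $k\ge1$, and is *strict* if only $\Phi_1$ is nonzero. A dgla is the case $l_1=d$, $l_2=[\,,]$, $l_{\ge3}=0$. Our algebras have finitely many brackets.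

**Definition (over $TM$).** An $L_\infty$-algebra over $TM$ is one with a strict $L_\infty$-morphism to $\mathfrak g$. An equivalence over $TM$ is an $L_\infty$-morphism commuting with these maps whose linear part is a quasi-isomorphism.

**Definition ($\mathrm{Cour}_{n-1}(H)$).** This is the $L_\infty$-algebra of M. Zambon ("$L_\infty$-algebras and higher analogues of Dirac structures and Courant algebroids") attached to $TM\oplus\Lambda^{n-1}T^*M$ twisted by $H$. Its complex is
$$C^\infty(M)\xrightarrow{d}\Omega^1(M)\xrightarrow{d}\cdots\xrightarrow{d}\Omega^{n-2}(M)\xrightarrow{d}\Gamma(TM\oplus\Lambda^{n-1}T^*M)$$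
in degrees $-(n-1),\dots,0$, with last map $\alpha\mapsto(0,d\alpha)$; this is $l_1$. On degree-0 elements $e_i=X_i+\xi_i$,
$$l_2(e_1,e_2)=[X_1,X_2]+\mathcal L_{X_1}\xi_2-\mathcal L_{X_2}\xi_1-\tfrac12d(\iota_{X_1}\xi_2-\iota_{X_2}\xi_1)+\iota_{X_1}\iota_{X_2}H;$$
$l_2(e,f)=\frac12\mathcal L_Xf$ for $f$ of negative degree; and $l_3(e_1,e_2,e_3)=-\frac13(\langle l_2(e_1,e_2),e_3\rangle+\text{cyclic})$ with $\langle e_1,e_2\rangle=\frac12(\iota_{X_1}\xi_2+\iota_{X_2}\xi_1)$. The remaining $l_k$, $k\le n+1$, are those of Zambon's construction, recalled in Section 8. The map to $\mathfrak g$ is the anchor $X+\xi\mapsto X$.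

*Example.* $\mathrm{Cour}_0(H)$ is the Lie algebra of Section 1 with bracket $[\,,]_H$. $\mathrm{Cour}_1(H)$ is $C^\infty(M)\to\Gamma(TM\oplus T^*M)$ with the twisted Courant bracket.

**Conjecture (now Theorem A).** There is a canonical equivalence $\mathrm{Cour}_{n-1}(H)\xrightarrow{\sim}\mathfrak{sym}^{\le n-1}(g,\mathcal A)$ of $L_\infty$-algebras over $TM$. Here "canonical" is informal: built naturally from $(g,\mathcal A)$.

**Theorem A.** For all $n\ge1$, $M$, $\mathcal U$, $(g,\mathcal A)$ as above, formula (13) below defines an $L_\infty$-morphism $\Phi:\mathrm{Cour}_{n-1}(H)\to\mathfrak{sym}^{\le n-1}(g,\mathcal A)$ over $TM$ whose linear part is a quasi-isomorphism. So the conjecture holds.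

Naturality is made precise in Theorem B (Section 10), and Theorem C (Section 11) is a converse: the equivalence class of $\mathrm{Cour}_{n-1}(H)$ over $TM$ determines $[H]$ exactly up to a nonzero real scalar.

## 4. The linear map in degree two, and its exact defect

Imitate Section 1 for $n=2$ with a trivial gerbe: $g=1$, $A^{(1)}=0$, and $A^{(2)}=B$ a global 2-form, $H=dB$. Then $\kappa=0$, and $\mathfrak{sym}^{\le1}$ contains, up to signs in the differential, the dgla $\mathfrak g\ltimes(\Omega^0(M)\xrightarrow{d}\Omega^1(M))$. The obvious candidate is $\Phi_1(X+\xi)=X+(\xi-\iota_XB)$. Is it compatible with brackets? First,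
$$\mathcal L_X\iota_YB-\mathcal L_Y\iota_XB-\iota_{[X,Y]}B=\iota_Y\mathcal L_XB-\mathcal L_Y\iota_XB=\iota_Y\iota_XH-d\iota_Y\iota_XB .$$
Hence, for $e_1=X+\xi$ and $e_2=Y+\eta$,
$$[\Phi_1e_1,\Phi_1e_2]-\Phi_1l_2(e_1,e_2)=d\Big(\iota_Y\iota_XB+\tfrac12(\iota_X\eta-\iota_Y\xi)\Big).$$
The $H$-terms match, but an exact term is left over. It is not zero in general, even when $H=0$. On $\mathbb R^2$ with $B=x\,dx\wedge dy$, the images of $\partial_x,\partial_y$ are $\partial_x-x\,dy$ and $\partial_y+x\,dx$, with bracket $\mathcal L_{\partial_x}(x\,dx)+\mathcal L_{\partial_y}(x\,dy)=dx$, while $l_2(\partial_x,\partial_y)=0$. There is a second mismatch: $l_2(X,f)=\frac12\mathcal L_Xf$ in $\mathrm{Cour}_1$ but $[X,f]=\mathcal L_Xf$ in the dgla, and the difference is $\frac12\iota_Xdf$.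

Both defects can be absorbed by a quadratic component $\Phi_2(e_1,e_2)=\pm\big(\iota_Y\iota_XB+\frac12(\iota_X\eta-\iota_Y\xi)\big)$. So the map must be nonlinear. For larger $n$ one has to guess components $\Phi_k$ and check relations involving brackets $l_k$ up to $k=n+1$, one arity at a time. What makes it manageable is a pattern: $\iota_XB$ and $\iota_Y\iota_XB$ are what one gets by expanding $(e^{\iota_X}-1)B$ for an $X$ with odd coefficients. We therefore set up a calculus in which all arities are handled at once.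

## 5. Points of an $L_\infty$-algebra

**Definition (points).** Let $R$ be a graded-commutative algebra. Multilinear maps and operators are extended $R$-linearly with Koszul signs, scalars on the left; e.g. $d(r\omega)=(-1)^{|r|}r\,d\omega$. Put $L(R)=(R\otimes L)^1$ and
$$Q(x)=\sum_{k\ge1}\frac{s_k}{k!}\,l_k(x,\dots,x)\in(R\otimes L)^2,\qquad s_k=(-1)^{k(k+1)/2}.\tag{3}$$

*Example.* For $L=\mathfrak g$, a point is $X=\sum r_iY_i$ with $|r_i|=1$. Then $[X,X]=\sum r_ir_j[Y_i,Y_j]$, e.g. $2r_1r_2[Y_1,Y_2]$ for two summands. For a dgla $Q(x)=-dx-\frac12[x,x]$, since $s_1=s_2=-1$.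

Graded skew maps are symmetric on the odd elements $x\in L(R)$. Take $R$ free on generators $r_1,\dots,r_k$ with $|r_i|=1-|e_i|$ and extract the coefficient of $r_1\cdots r_k$ in the value at $\sum r_ie_i$: this recovers, up to sign, $k!$ times the $k$-th multilinear Taylor coefficient at $(e_1,\dots,e_k)$. So natural polynomial maps on $L(R)$ correspond bijectively to their families of Taylor coefficients (*polarization*), and an identity valid over all $R$ is a family of multilinear identities.

**The derivation $Q$.** For a natural polynomial map $P$ define $QP$ by $P(x+\eta Q(x))=P(x)+\eta\,(QP)(x)$ with $|\eta|=-1$, $\eta^2=0$. Then $Q$ is an odd derivation, and it anticommutes with constant odd operators: $d(\alpha+\eta Q\alpha)=d\alpha-\eta\,dQ\alpha$, so $Q(d\alpha)=-d(Q\alpha)$. The square $Q^2$ is again a derivation, hence is zero if it kills the coordinates.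

**Proposition 2.** (i) $Q^2=0$ is exactly the family of $L_\infty$-relations. (ii) An $L_\infty$-morphism $L\to L'$ is a natural polynomial map $\Phi:L(R)\to L'(R)$ with $\Phi(0)=0$ and
$$Q\Phi=Q_{L'}\circ\Phi .\tag{4}$$

*Proof.* (i) Since $l_j$ has degree $2-j$, $l_j(\eta y,x,\dots)=(-1)^j\eta\,l_j(y,x,\dots)$. So
$$Q(Q(x))=\sum_{i,j}\frac{(-1)^js_is_j}{i!\,(j-1)!}\,l_j(l_i(x,\dots,x),x,\dots,x).$$
From $s_is_j=s_{i+j}(-1)^{ij}$ we get $(-1)^js_is_j=(-1)^{i(j-1)}\cdot(-1)^{i+j}s_{i+j}$. The last factor depends only on $i+j$, and $\frac1{i!(j-1)!}$ polarizes to the sum over unshuffles.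

(ii) A point $x$ has degree 0 in $R\otimes L[1]$. By polarization there is exactly one family of symmetric degree-1 maps $q_k$ on $L[1]$ with $q_k(x,\dots,x)=s_kl_k(x,\dots,x)$ on all points; let $\hat q$ be the coderivation of $S^c(L[1])$ they define. On $e^x=\sum x^k/k!$ one has $\hat q(e^x)=Q(x)e^x$. A coalgebra morphism $\hat\Phi$ with Taylor coefficients $\varphi_k$ satisfies $\hat\Phi(e^x)=e^{\Phi(x)}$, $\Phi(x)=\sum\frac1{k!}\varphi_k(x,\dots,x)$. Now $\eta Q(x)e^x=e^{x+\eta Q(x)}-e^x$, so
$$\hat\Phi(\eta Q(x)e^x)=e^{\Phi(x)+\eta(Q\Phi)(x)}-e^{\Phi(x)}=\eta\,(Q\Phi)(x)\,e^{\Phi(x)},$$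
while $\hat q'\hat\Phi(e^x)=Q_{L'}(\Phi(x))e^{\Phi(x)}$. Thus (4) is the corestriction of $\hat\Phi\hat q=\hat q'\hat\Phi$ evaluated on the $e^x$, and by polarization on everything. Both sides of the latter equation are coderivations along $\hat\Phi$, hence determined by their corestrictions. $\square$

**Cartan calculus with odd coefficients.** For $X=\sum r_iY_i\in R^1\otimes\mathfrak g$ put $\iota=\iota_X=\sum r_i\iota_{Y_i}$ (even), $\mathcal L_X=\sum r_i\mathcal L_{Y_i}$ (odd), $c=\iota_{[X,X]}=\sum r_ir_j\iota_{[Y_i,Y_j]}$ (odd). Then, for graded commutators of operators on $R\otimes T$,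
$$[\iota,\mathrm D]=\mathcal L_X,\quad[\iota,\mathcal L_X]=-c,\quad[\iota,c]=0,\quad\mathcal L_X^2=\tfrac12\mathcal L_{[X,X]},\quad\mathrm D\mathcal L_X+\mathcal L_X\mathrm D=0,\tag{5}$$
and the same with $d$ for $\mathrm D$. We check them. $[\iota,\mathrm D]=\sum(r_i\iota_{Y_i}\mathrm D-\mathrm Dr_i\iota_{Y_i})=\sum r_i(\iota_{Y_i}\mathrm D+\mathrm D\iota_{Y_i})$. Next, $\iota\mathcal L_X-\mathcal L_X\iota=-\sum r_ir_j(\iota_{Y_i}\mathcal L_{Y_j}-\mathcal L_{Y_j}\iota_{Y_i})=-\sum r_ir_j\iota_{[Y_i,Y_j]}$. Moving scalars, both $\iota c$ and $c\iota$ equal $\sum r_ir_jr_k\,\iota_{Y_i}\iota_{[Y_j,Y_k]}$. Further, $\mathcal L_X^2=\sum r_ir_j\mathcal L_{Y_i}\mathcal L_{Y_j}=\frac12\sum r_ir_j[\mathcal L_{Y_i},\mathcal L_{Y_j}]$. Finally, $\mathrm Dr_i\mathcal L_{Y_i}=-r_i\mathcal L_{Y_i}\mathrm D$.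

**Points of the two algebras.** A point of $\mathrm{Cour}_{n-1}(H)$ is $X+\alpha$ with $\alpha=\sum_{j\le n-1}\alpha_j$, $\alpha_j\in R^{n-j}\otimes\Omega^j(M)$; so $\alpha$ has total degree $n$. A point of $\mathfrak{sym}^{\le n-1}(g,\mathcal A)$ is $X+a$, $a=\sum a_l$, $a_l\in R^{-l}\otimes E^l$, again of total degree $n$ in $R\otimes T/F^n$. With $\kappa(X)=\sum r_i\kappa(Y_i)$, the differential sends $X$ to $-\kappa(X)$ (it passes odd $r_i$), so $Q(x)=-dx-\frac12[x,x]$ reads $QX=-\frac12[X,X]$, $Qa=-\varepsilon\mathrm Da-\mathcal L_Xa+\kappa(X)$. In the coordinate $e_l=-\varepsilon^la_l$ the component of $Qe$ in $E^{l+1}$ contains $-\varepsilon^{l+1}(-\varepsilon\mathrm Da_l)=\varepsilon^l\mathrm Da_l=-\mathrm De_l$, so for both $\varepsilon$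
$$QX=-\tfrac12[X,X],\qquad Qe=-\mathrm De-\mathcal L_Xe-\kappa(X)\quad\text{in }R\otimes T/F^n.\tag{6}$$

## 6. Conjugation by $e^{\iota_X}$

**Step 1: the basic identity.** We need to know how $e^{\iota_X}$ interacts with all the operators in (6) at once. Let $Q$ be any odd derivation of polynomial maps with $QX=-\frac12[X,X]$ ($Q^2=0$ is not assumed), and put $\mathbb D=Q+\mathrm D+\mathcal L_X$.

**Proposition 3.** As operators on polynomial maps with values in $R\otimes T$,
$$\mathbb D\,e^{\iota_X}=e^{\iota_X}(Q+\mathrm D),\tag{7}$$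
and the same holds with $(\mathrm D,T)$ replaced by $(d,\Omega(M))$. Moreover $\mathbb D^2=Q^2$.

*Proof.* By (5), $e^\iota\mathrm De^{-\iota}=\mathrm D+[\iota,\mathrm D]+\frac12[\iota,[\iota,\mathrm D]]+\cdots=\mathrm D+\mathcal L_X-\frac12c$, the later terms being zero. So $(\mathrm D+\mathcal L_X)e^\iota=e^\iota\mathrm D+\frac12c\,e^\iota$. Also $Q(\iota_X)=\iota_{QX}=-\frac12c$ commutes with $\iota$, so $Qe^\iota=e^\iota Q-\frac12c\,e^\iota$. Add the two equations. For the last claim, $Q$, $\mathrm D$ anticommute, $\mathrm D$, $\mathcal L_X$ anticommute, and $Q\mathcal L_X+\mathcal L_XQ=\mathcal L_{QX}$; so $\mathbb D^2=Q^2+\mathcal L_{QX}+\mathcal L_X^2=Q^2$, since $\mathcal L_{QX}=-\frac12\mathcal L_{[X,X]}$. $\square$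

**Step 2: remove the cocycle from $\mathfrak{sym}$.** We trade $\kappa(X)$, which involves $g$ and the $A^{(k)}$, for $H$. Here $\mathcal A$ is constant, so $Q\mathcal A=0$, and $(e^\iota-1)\theta=\iota_X\theta$ because $\theta$ is a 1-form. By (7) and (2),
$$\mathbb D\big((e^\iota-1)\mathcal A\big)=e^\iota\mathrm D\mathcal A-\mathrm D\mathcal A-\mathcal L_X\mathcal A=(e^\iota-1)(H-\theta)-\mathcal L_X\mathcal A=(e^\iota-1)H-\iota_X\theta-\mathcal L_X\mathcal A,$$
that is,
$$\mathbb D\big((e^{\iota_X}-1)\mathcal A\big)+\kappa(X)\equiv(e^{\iota_X}-1)H\pmod{F^n}.\tag{8}$$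
The element $(e^\iota-1)\mathcal A$ is a legitimate value for $e$: every term has at least one contraction, so form degree $\le n-1$, and $\iota^k\mathcal A\in R^k\otimes T^{n-k}$ with $1\le k\le n$ lies in $R^{-l}\otimes E^l$ with $l=-k\in[-n,-1]$. So we may use the coordinate $u$ on $\mathfrak{sym}$ defined by $e=(e^\iota-1)\mathcal A+u$. Equation (6) is $\mathbb De+\kappa(X)\equiv0$, and by (8) it becomes
$$\mathbb Du+(e^{\iota_X}-1)H\equiv0\pmod{F^n},\qquad\text{i.e. } Qu\equiv-\big(\mathrm Du+\mathcal L_Xu+(e^{\iota_X}-1)H\big).\tag{9}$$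
The structure now depends on the gerbe only through $H$.

## 7. A strict model and the Courant coordinate

Equation (9) suggests the same structure on global forms. Let $\pi$ be the projection to form degree $\le n-1$.

**Step 3: the strict model.** Let $\beta$ have the same type as $\alpha$: $\beta_j\in R^{n-j}\otimes\Omega^j(M)$, $j\le n-1$.

**Proposition 4.** The formulas
$$QX=-\tfrac12[X,X],\qquad Q\beta=-\pi\big(d\beta+\mathcal L_X\beta+(e^{\iota_X}-1)H\big)\tag{10}$$
satisfy $Q^2=0$.

*Proof.* $Q^2X=-\frac12Q[X,X]=-[QX,X]=\frac12[[X,X],X]=0$ by Jacobi. Let here $\mathbb D=Q+d+\mathcal L_X$. Then (10) says $\mathbb D\beta+(e^\iota-1)H\equiv0$ modulo $\Omega^{\ge n}$. The operator $\mathbb D$ preserves $\Omega^{\ge n}$. Apply it: by Proposition 3, $\mathbb D^2\beta=Q^2\beta$, and $\mathbb D(e^\iota H)=e^\iota(Q+d)H=0$, and $\mathbb DH=\mathcal L_XH$. So $0\equiv Q^2\beta-\mathcal L_XH\equiv Q^2\beta$, because $\mathcal L_XH$ has form degree $n+1$. As $\beta$ has form degree $\le n-1$, $Q^2\beta=0$.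 $\square$

**Step 4: change coordinates.** In (10) the vector field acts on forms by $\mathcal L_X$, whereas $l_2(e,f)=\frac12\mathcal L_Xf$ in $\mathrm{Cour}$. So we need a nonlinear coordinate. Try $\beta=\phi(\iota)\alpha'$ with a power series $\phi$, $\phi(0)=1$, and compute $Q\alpha'$. We use
$$[\phi(a),b]=\sum_{k\ge1}\frac{(-1)^{k-1}}{k!}\phi^{(k)}(a)\,\mathrm{ad}_a^kb ,$$
which with (5) gives $[\phi,d]=\phi'\mathcal L_X+\frac12\phi''c$ and $[\phi,\mathcal L_X]=-\phi'c$; also $Q(\phi)=-\frac12\phi'c$. Here $\phi$, $\phi'$, $\phi''$ are evaluated at $\iota$. Hence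
$$d\beta=\phi\,d\alpha'-\phi'\mathcal L_X\alpha'-\tfrac12\phi''c\,\alpha',\qquad\mathcal L_X\beta=\phi\,\mathcal L_X\alpha'+\phi'c\,\alpha',\qquad Q\beta=-\tfrac12\phi'c\,\alpha'+\phi\,Q\alpha'.$$
Only uncontracted $n$-forms and the terms $H$-contracted at most once are killed by $\pi$: $\pi\phi\,d\alpha'=\phi\,\pi d\alpha'+(\phi-1)d\alpha'_{n-1}$ and $\pi(e^\iota-1)H=(e^\iota-1-\iota)H$. So (10) is equivalent to
$$\phi\,Q\alpha'=-\phi\,\pi d\alpha'-(\phi-1)d\alpha'_{n-1}+(\phi'-\phi)\mathcal L_X\alpha'+\tfrac12(\phi''-\phi')c\,\alpha'-(e^\iota-1-\iota)H .$$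
Which $\phi$? In $l_2$ the terms $\iota d\alpha_{n-1}$ and $\mathcal L_X\alpha$ come with the same coefficient. Ask that $\iota^kd\alpha'_{n-1}$ and $\iota^{k-1}\mathcal L_X\alpha'$ have the same coefficient for every $k\ge1$: this is $-(\phi-1)=z(\phi'-\phi)$. For $G(z)=z\phi(z)$ it reads $G'=1+G$, $G(0)=0$, so $G=e^z-1$. Therefore take
$$f(z)=\frac{e^z-1}z,\qquad\frac1{f(z)}=\frac z{e^z-1}=\sum_{k\ge0}b_kz^k,\qquad b_k=\frac{B_k}{k!},$$
with Bernoulli numbers $B_k$, $B_1=-\frac12$: $b_0=1$, $b_1=-\frac12$, $b_2=\frac1{12}$, $b_3=0,\dots$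

**Proposition 5.** In the coordinate $\alpha$ given by $\beta=-f(\iota_X)\alpha$ (an invertible polynomial change of coordinates over $\mathfrak g$), (10) becomes
$$QX=-\tfrac12[X,X],\qquad Q\alpha=-\pi d\alpha+\sum_{k\ge1}b_k\big(\iota^kd\alpha_{n-1}+\iota^{k-1}\mathcal L_X\alpha-\iota^{k+1}H\big)-\sum_{k\ge2}b_k\,\iota^{k-2}c\,\alpha .\tag{11}$$
In particular (11) satisfies $Q^2=0$.

*Proof.* Put $\alpha'=-\alpha$, $\phi=f$. From $zf=e^z-1$ we get $f+zf'=e^z=zf+1$ and $2f'+zf''=e^z=f+zf'$. Hence
$$\frac{f'}f-1=\frac{1/f-1}z=\sum_{k\ge1}b_kz^{k-1},\qquad\frac{f''-f'}{2f}=\frac1{2z}\Big(1-\frac{2f'}f\Big)=-\frac{1/f-1+z/2}{z^2}=-\sum_{k\ge2}b_kz^{k-2},$$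
$$-\frac{f-1}f=\frac1f-1=\sum_{k\ge1}b_kz^k,\qquad-\frac{e^z-1-z}f=\frac zf-z=\sum_{k\ge1}b_kz^{k+1}.$$
Dividing the displayed equation for $\phi\,Q\alpha'$ by $f(\iota)$,
$$Q\alpha'=-\pi d\alpha'+\sum_{k\ge1}b_k(\iota^kd\alpha'_{n-1}+\iota^{k-1}\mathcal L_X\alpha'+\iota^{k+1}H)-\sum_{k\ge2}b_k\iota^{k-2}c\,\alpha',$$
and $\alpha=-\alpha'$ gives (11). Since $Q^2$ is a derivation that kills $X$ and $\beta$, it kills $\alpha=-f(\iota)^{-1}\beta$. $\square$

## 8. Formula (11) is $\mathrm{Cour}_{n-1}(H)$

**Step 5: the listed brackets.** We compare (11) with (3), using that $l_k$ passes scalars with sign.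

*Unary.* The linear part of (11) is $-\pi d\alpha=-l_1$, as it should be, since $s_1=-1$.

*$l_2(e,f)$, $f$ of negative degree.* With $X=rY$, $\alpha=tf$: (11) gives $b_1\mathcal L_X\alpha=-\frac12rt\,\mathcal L_Yf$, and (3) gives $-l_2(X,\alpha)=-rt\,l_2(Y,f)$.

*$l_2$ in degree 0.* Let $X=\sum r_iX_i$, $\alpha=\sum r_i\xi_i$, $|r_i|=1$; write $\iota_i,\mathcal L_i$ for $\iota_{X_i},\mathcal L_{X_i}$ and sum over repeated indices. By (3) the quadratic part is $-\frac12r_ir_jl_2(e_i,e_j)$. The quadratic form part of (11) is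
$$-\tfrac12(\iota d\alpha+\mathcal L_X\alpha-\iota^2H)=-\tfrac12r_ir_j(\iota_id\xi_j+\mathcal L_i\xi_j+\iota_i\iota_jH)=-\tfrac12r_ir_j(2\mathcal L_i\xi_j-d\iota_i\xi_j+\iota_i\iota_jH),$$
which is $-\frac12r_ir_j$ times the form part of the stated $l_2(e_i,e_j)$.

*$l_3$ in degree 0.* Here $s_3=1$ and the odd map $l_3$ passes three odd scalars, so the cubic part is $-\frac16r_ir_jr_kl_3(e_i,e_j,e_k)$. The cubic form part of (11) is
$$\tfrac1{12}(\iota^2d\alpha+\iota\mathcal L_X\alpha-c\,\alpha-\iota^3H)=\tfrac1{12}r_ir_jr_k\big(\iota_i\iota_jd\xi_k+\iota_i\mathcal L_j\xi_k+\iota_{[X_i,X_j]}\xi_k+\iota_i\iota_j\iota_kH\big).$$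
Write $\sim$ for equality after antisymmetrizing in $i,j$. From $\iota_i\iota_jd=\iota_i\mathcal L_j-\mathcal L_i\iota_j+d\iota_i\iota_j$ and $\mathcal L_i\iota_j=\iota_j\mathcal L_i+\iota_{[X_i,X_j]}$ we get $\iota_i\iota_jd\sim2\iota_i\mathcal L_j-\iota_{[X_i,X_j]}+d\iota_i\iota_j$. So the expression equals $\frac1{12}r_ir_jr_k(3\iota_i\mathcal L_j\xi_k+d\iota_i\iota_j\xi_k+\iota_i\iota_j\iota_kH)$. The stated $l_3$ contributes, after cyclic relabeling (an even permutation),
$$\tfrac16r_ir_jr_k\langle l_2(e_i,e_j),e_k\rangle=\tfrac1{12}r_ir_jr_k\big(\iota_{[X_i,X_j]}\xi_k+2\iota_i\mathcal L_j\xi_k-\iota_id\iota_j\xi_k+\iota_i\iota_j\iota_kH\big),$$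
and $\iota_id\iota_j\sim-\iota_i\mathcal L_j+\iota_{[X_i,X_j]}-d\iota_i\iota_j$ turns this into the same expression.

**Step 6: the remaining brackets.** We recall what enters from Zambon's construction, whose brackets are higher derived brackets, and show that it leaves no freedom. Let $\mathcal V$ be spanned by $\iota_Y$ (degree $-1$), $\mathcal L_Y$ (degree 0) and $\omega\in\Omega^j(M)$ (degree $j-n$), with the Cartan commutators, $[\iota_Y,\omega]=\iota_Y\omega$, $[\mathcal L_Y,\omega]=\mathcal L_Y\omega$, $[\omega,\omega']=0$, and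
$$\delta\omega=d\omega,\qquad\delta\iota_Y=\mathcal L_Y+\iota_YH,\qquad\delta\mathcal L_Y=-\mathcal L_YH .$$
This is a dgla. As a graded Lie algebra it is a semidirect product of the Cartan algebra with the shifted module of forms. Next, $\delta^2\iota_Y=-\mathcal L_YH+d\iota_YH=0$ and $\delta^2\mathcal L_Y=-d\mathcal L_YH=0$. The derivation rule for $[\iota_Y,\omega]$ is $\mathcal L_Y\omega-\iota_Yd\omega=d\iota_Y\omega$. For $[\iota_Y,\iota_Z]=0$ the terms are $\iota_{[Y,Z]}-\iota_{[Y,Z]}-\iota_Z\iota_YH-\iota_Y\iota_ZH=0$. For $[\iota_Y,\mathcal L_Z]=\iota_{[Y,Z]}$ they are $\mathcal L_{[Y,Z]}-\mathcal L_Z\iota_YH+\iota_Y\mathcal L_ZH=\mathcal L_{[Y,Z]}+\iota_{[Y,Z]}H$. For $[\mathcal L_Y,\omega]$ and $[\mathcal L_Y,\mathcal L_Z]$ the rule is $d\mathcal L_Y\omega=\mathcal L_Yd\omega$ and $-\mathcal L_{[Y,Z]}H=\mathcal L_Z\mathcal L_YH-\mathcal L_Y\mathcal L_ZH$. (It sits inside the functions on $T^*[n]T[1]M$, shifted by $n$, and contains everything that enters the brackets.)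

We have $\mathcal V^{<0}=\mathfrak g\oplus\Omega^{\le n-1}$. Let $P$ be the projection to $\mathcal V^{<0}$, and let $D$ be $\delta$ on $\mathcal V^{-1}$ and $0$ on other degrees. What we use of the construction is this: the unary bracket is $\pm P\delta$; for $k\ge1$ the $(k+1)$-ary bracket is a constant multiple, with a constant independent of $M$ and $H$, of the graded symmetrization of $[[\cdots[Da_0,a_1],\cdots],a_k]$; and this is an $L_\infty$-algebra for all $M$ and all closed $H$.

On points $\mu=\iota_X+\alpha$, which are even in $R\otimes\mathcal V$, all arguments are equal and the statement becomes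
$$Q\mu=-P\delta\mu+\sum_{k\ge1}c_k\,\mathrm{ad}_\mu^kD\mu\tag{12}$$
with constants $c_k$; the unary sign is fixed by the stated $l_1$. Now $D\mu=-\mathcal L_X-\iota_XH+d\alpha_{n-1}$, then $\mathrm{ad}_\mu D\mu=c+\mathcal L_X\alpha-\iota^2H+\iota\,d\alpha_{n-1}$ (using $[\iota_X,-\mathcal L_X]=c$ and $[\alpha,-\mathcal L_X]=\mathcal L_X\alpha$), and $\mathrm{ad}_\mu c=[\alpha,c]=-c\,\alpha$. Further applications of $\mathrm{ad}_\mu$ to forms are $\iota$. So (12) is (11) with $c_k$ in place of $b_k$, except that its vector field part is $c_1c=c_1\iota_{[X,X]}$; the stated $l_2$ forces $c_1=-\frac12=b_1$.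

**Proposition 6.** $c_k=b_k$ for all $k$ for which the terms are not identically zero. Hence (11) is $\mathrm{Cour}_{n-1}(H)$.

*Proof.* For $k>n$ the terms vanish: their form degrees are at most $n-k<0$. Let $2\le k\le n$ and suppose $c_i=b_i$ for $i<k$. Both (12) and (11) square to zero for all $M,H$ (the latter by Proposition 5). The terms with $c_k$ have arity $k+1$. In the arity-$(k+1)$ part of $Q^2=0$, all products of components of arities between $2$ and $k$ agree, so the difference of the two relations is $(c_k-b_k)[Q_1,\Delta]=0$, where $Q_1X=0$, $Q_1\alpha=-\pi d\alpha$, $\Delta X=0$ and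
$$\Delta\alpha=\iota^kd\alpha_{n-1}+\iota^{k-1}\mathcal L_X\alpha-\iota^{k-2}c\,\alpha-\iota^{k+1}H .$$
The part of $[Q_1,\Delta]\alpha=Q_1(\Delta\alpha)+\Delta(Q_1\alpha)$ not involving $\alpha$ is $Q_1(-\iota^{k+1}H)+\pi d(-\iota^{k+1}H)=-d\,\iota^{k+1}H$, since $Q_1X=0$ and the form degree $n+1-k$ is at most $n-1$. Take $M=\mathbb R^{n+1}$, $H=x^1dx^1\wedge\cdots\wedge dx^{n+1}$ (closed, being of top degree) and $X=\sum_{i\le k+1}r_i\partial_i$. Then it equals $\pm(k+1)!\,r_1\cdots r_{k+1}\,dx^1\wedge dx^{k+2}\wedge\cdots\wedge dx^{n+1}\ne0$. Hence $c_k=b_k$. $\square$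

## 9. Proof of Theorem A

**Step 7: the map.** In the coordinates $\beta$ on $\mathrm{Cour}$ and $u$ on $\mathfrak{sym}$, the structures (10) and (9) look alike, and the map is restriction: $u=\beta|_{\check C_0}$. In the coordinates $\alpha$ and $e$ this is
$$\Phi:\ (X,\alpha)\longmapsto(X,e),\qquad e=(e^{\iota_X}-1)\mathcal A-f(\iota_X)\,\alpha ,\tag{13}$$
with $\alpha$ restricted to $\check C_0$. Up to signs its Taylor coefficients are $\Phi_1(X+\xi)=X\oplus(\iota_X\mathcal A-\xi)$, $\Phi_k(X_1,\dots,X_k)=\pm\iota_{X_1}\cdots\iota_{X_k}\mathcal A$ and $\Phi_k(X_1,\dots,X_{k-1},\alpha)=\pm\frac1k\iota_{X_1}\cdots\iota_{X_{k-1}}\alpha$; for $k=2$ the coefficient $\frac12$ is the one met in Section 4. In the original coordinate of $\mathfrak{sym}$ with $\varepsilon=1$, where $a=-e$,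
$$a=\frac{e^{\iota_X}-1}{\iota_X}\,\alpha-(e^{\iota_X}-1)\mathcal A .\tag{14}$$

**Step 8: $\Phi$ is an $L_\infty$-morphism over $TM$.** The $X$-component is $X$, so $\Phi$ is over $TM$. The value $e$ is a point: this was checked for $(e^\iota-1)\mathcal A$ in Step 2, and the form degree $j$ part of $\beta$ lies in $R^{n-j}\otimes\Omega^j$ with $j\le n-1$, so in $R^{-l}\otimes E^l$ with $l=j-n\in[-n,-1]$. In particular $e_0=0$. Since $\partial$ kills restrictions of global forms, $\mathrm D\beta=d\beta$. By (8) and (10),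
$$\mathbb De+\kappa(X)\equiv(e^\iota-1)H+\mathbb D\beta\equiv0\pmod{F^n},$$
that is, $Qe=-\mathrm De-\mathcal L_Xe-\kappa(X)$, where $Q$ is the derivation of $\mathrm{Cour}$. This is (6) evaluated at $\Phi(x)$, including its $E^0$-component. So $Q\Phi=Q_{\mathfrak{sym}}\circ\Phi$, and Proposition 2 applies.

**Step 9: the linear part is a quasi-isomorphism.** It maps
$$0\to(\Omega^0(M)\to\cdots\to\Omega^{n-1}(M))\to\mathrm{Cour}\to\mathfrak g\to0\quad\text{to}\quad0\to E[-1]\to\mathfrak{sym}\to\mathfrak g\to0,$$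
with the identity on $\mathfrak g$. On kernels it is, up to a sign in each degree, the restriction map; signs do not affect which elements are cocycles or coboundaries. The rows $0\to\Omega^k(M)\to\Omega^k(\check C_0)\xrightarrow{\delta_0}\Omega^k(\check C_1)\to\cdots$ are exact: for a partition of unity $(\rho_i)$ subordinate to $\mathcal U$ put $(h\omega)_{i_0\dots i_{m-1}}=\sum_i\rho_i\,\omega_{i\,i_0\dots i_{m-1}}$; then $\delta_0h+h\delta_0=1$ on $\Omega^k(\check C_m)$ for $m\ge1$, and $h\delta_0\omega=\omega-\sum_i\rho_i\omega_i$ on $\Omega^k(\check C_0)$. So $\Omega^{\le n-1}(M)\to T/F^n$ is a quasi-isomorphism, by the standard double complex argument. In particular $H^n(T/F^n)=0$. Since $E$ is the truncation of $T/F^n$ at total degree $n$, with $\ker\mathrm D$ there, $H^l(E)=H^{n+l}(T/F^n)$ for $l\le0$. So the map on kernels is a quasi-isomorphism, and the five lemma gives the same for the middle terms. $\blacksquare$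

## 10. Naturality in the gerbe data

**Definition (homotopy over $TM$).** The dgla $\mathfrak g\oplus(\mathbb R[t,dt]\otimes E[-1])$, with a constant copy of $\mathfrak g$, is a path object for $\mathfrak{sym}$ over $\mathfrak g$. Two $L_\infty$-morphisms over $TM$ into $\mathfrak{sym}$ are homotopic over $TM$ if they are the restrictions at $t=0$ and $t=1$ of one $L_\infty$-morphism over $TM$ into this path object. In the coordinate $e$ its points satisfy $Qe=-d_te-\mathrm De-\mathcal L_Xe-\kappa(X)$.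

**Theorem B.**
1. $\Phi$ is compatible with restriction to open sets, pullback along local diffeomorphisms (whenever the relevant covers are good), and refinements of $\mathcal U$.
2. If $A^{(n)}$ is replaced by $A^{(n)}+B$, $B\in\Omega^n(M)$, then $\mathfrak{sym}$ is unchanged and $\Phi_{\mathcal A}=\Phi_{\mathcal A+B}\circ\Theta_B$. Here $\Theta_B:\mathrm{Cour}_{n-1}(H)\to\mathrm{Cour}_{n-1}(H+dB)$ is the $L_\infty$-isomorphism over $TM$ given by $\beta\mapsto\beta-(e^{\iota_X}-1)B$.
3. Let $(g',\mathcal A')$ differ from $(g,\mathcal A)$ by a Čech–Deligne coboundary given by $h:\check C_{n-1}\to\mathrm U(1)$ and $b=\sum_{k=1}^{n-1}b^{(k)}$, $b^{(k)}\in\Omega^k(\check C_{n-1-k})$: with $\zeta=d\log h$, $\mathcal A'=\mathcal A+\mathrm Db+\zeta$ and $\theta'=\theta-\partial\zeta$. Then $\tau:e\mapsto e+\lambda_X$, $\lambda_X=\mathcal L_Xb+\iota_X\zeta$, is a strict isomorphism $\mathfrak{sym}(g,\mathcal A)\to\mathfrak{sym}(g',\mathcal A')$ over $TM$, and $\tau\circ\Phi_{\mathcal A}$ is homotopic over $TM$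 to $\Phi_{\mathcal A'}$.

*Proof of 1.* Each of these maps acts on vector fields, forms and Čech forms (for refinements, only on the last), commuting with $d$, $\delta_0$, $\iota$ and $\mathcal L$ and carrying gerbe data to gerbe data. Formula (13) uses only such operations, so the squares commute.

*Proof of 2.* The element $(e^\iota-1)B$ has form degree $\le n-1$. By (7), $\mathbb D\big((e^\iota-1)B\big)=(e^\iota-1)dB-\mathcal L_XB\equiv(e^\iota-1)dB$ modulo $\Omega^{\ge n}$. So for $\beta'=\beta-(e^\iota-1)B$,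
$$\mathbb D\beta'+(e^\iota-1)(H+dB)\equiv\mathbb D\beta+(e^\iota-1)H\equiv0,$$
which is (10) for $H+dB$; the inverse is $\Theta_{-B}$. Since $A^{(n)}$ does not enter $\mathfrak{sym}$, the latter is unchanged. Finally $(e^\iota-1)(\mathcal A+B)+\beta-(e^\iota-1)B=(e^\iota-1)\mathcal A+\beta$.

*Proof of 3.* Condition (2) holds for the new data: $\mathrm D\mathcal A'=H-\theta+\partial\zeta=H-\theta'$, as $d\zeta=0$.

**$\tau$ is a strict isomorphism.** We show $\mathbb D\lambda_X\equiv\kappa(X)-\kappa'(X)$ modulo $F^n$. By (5),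
$$\mathrm D\lambda_X=-\mathcal L_X\mathrm Db+\iota_X\mathrm D\zeta-\mathcal L_X\zeta=-\mathcal L_X\mathrm Db+\iota_X\partial\zeta-\mathcal L_X\zeta\equiv\kappa(X)-\kappa'(X).$$
It remains to see $(Q+\mathcal L_X)\lambda_X=0$. First, $(Q+\mathcal L_X)\mathcal L_Xb=\mathcal L_{QX}b+\mathcal L_X^2b=0$. Second, since $d\zeta=0$, $\mathcal L_X\zeta=-d\iota_X\zeta$, and since $\iota_X^2\zeta=0$, $\mathcal L_X(\iota_X\zeta)=\iota_Xd\iota_X\zeta$. So
$$\mathcal L_X\iota_X\zeta=\iota_X\mathcal L_X\zeta+c\,\zeta=-\iota_Xd\iota_X\zeta+c\,\zeta=-\mathcal L_X\iota_X\zeta+c\,\zeta,$$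
whence $\mathcal L_X\iota_X\zeta=\frac12c\,\zeta=-Q(\iota_X\zeta)$. Thus $\mathbb D(e+\lambda_X)+\kappa'=\mathbb De+\kappa$, so $\tau$ carries (6) to (6). It is linear, with inverse $e\mapsto e-\lambda_X$.

**The homotopy.** Because $(e^\iota-1)\zeta=\iota_X\zeta$,
$$\big[(e^\iota-1)\mathcal A'+\beta\big]-\big[(e^\iota-1)\mathcal A+\beta+\lambda_X\big]=(e^\iota-1)\mathrm Db-\mathcal L_Xb=\mathbb D\eta,\qquad\eta=(e^\iota-1)b,$$
the last equality by (7). Put $e_t=\tau\Phi_{\mathcal A}+(d_t+\mathbb D)(t\eta)=\tau\Phi_{\mathcal A}+dt\,\eta+t\,\mathbb D\eta$. Its terms have form degree $\le n-1$ and no $E^0$-component, as $\eta$ has at least one contraction. Since $(d_t+\mathbb D)^2=\mathbb D^2=Q^2=0$, we have $(d_t+\mathbb D)e_t+\kappa'\equiv\mathbb D(\tau\Phi_{\mathcal A})+\kappa'\equiv0$, so $e_t$ defines an $L_\infty$-morphism over $TM$ into the path object of $\mathfrak{sym}(g',\mathcal A')$. It is $\tau\Phi_{\mathcal A}$ at $t=0$ and $\Phi_{\mathcal A'}$ at $t=1$. $\blacksquare$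

## 11. What $\mathrm{Cour}_{n-1}(H)$ remembers of $H$

**Theorem C.** Let $M$ be connected, $1\le n\le m=\dim M$, $H,H'\in\Omega^{n+1}_{\rm cl}(M)$. The following are equivalent:

(i) $\mathrm{Cour}_{n-1}(H)$ and $\mathrm{Cour}_{n-1}(H')$ are equivalent over $TM$;

(ii) the Lie algebras $H^0(\mathrm{Cour}_{n-1}(H))$ and $H^0(\mathrm{Cour}_{n-1}(H'))$ are isomorphic over $\Gamma(TM)$;

(iii) $[H']=c\,[H]$ in $H^{n+1}_{\rm dR}(M)$ for some $c\in\mathbb R^\times$.

If the isomorphism in (ii) is required to be the identity on $N:=\Omega^{n-1}/d\Omega^{n-2}$ ($:=C^\infty(M)$ if $n=1$), then (iii) holds with $c=1$. (For $n>m$, $H=H'=0$.)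

**Corollary.** With $M$ connected and $n\le m$, $\mathfrak{sym}^{\le n-1}(g,\mathcal A)\simeq\mathrm{Cour}_{n-1}(H')$ over $TM$ iff $[H']\in\mathbb R^\times[H]$. Two gerbes have equivalent $\mathfrak{sym}^{\le n-1}$ over $TM$ iff their real curvature classes are proportional by a nonzero scalar.

*Example.* On $S^2$ with $n=1$, $H^2_{\rm dR}(S^2)=\mathbb R$; so there are exactly two equivalence classes, $[H]=0$ and $[H]\ne0$.

The hard direction is (ii)⇒(iii). An isomorphism on $H^0$ will produce a map commuting with all $\mathcal L_X$ and a 1-cocycle of $\mathfrak g$ with values in forms; two lemmas determine these. No continuity is assumed, so locality has to be proved. We use Peetre's theorem: a linear map between spaces of sections that does not increase supports is, on every relatively compact chart, a differential operator of finite order. On a coordinate ball centered at $0$ let $\mathcal E=\sum x^i\partial_i$ and $V=\mathbb R^m$. A $q$-form whose coefficients are homogeneous of degree $s$ is an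 eigenvector of $\mathcal L_{\mathcal E}$ with eigenvalue $s+q$; conversely, a smooth eigenform has coefficients homogeneous of the corresponding degree, which by smoothness at $0$ are polynomial if $s\ge0$ is an integer and zero if $s<0$.

**Lemma 7.** Let $1\le n\le m$ and let $\chi:\Omega^{n-1}(M)\to\Omega^n(M)$ be linear with $\chi\mathcal L_X=\mathcal L_X\chi$ for all $X$. If $M$ is connected, $\chi=c\,d$ for a constant $c$.

*Proof.* **Locality.** If $\omega|_U=0$ and $Y\in\Gamma_c(TU)$, then $\mathcal L_Y\omega=0$, so $\mathcal L_Y\chi(\omega)=0$; by Lemma 1, $\chi(\omega)|_U=0$. By cutoffs $\chi$ restricts to open sets and still commutes there with $\mathcal L_X$. By Peetre's theorem it is locally a differential operator of finite order.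

**On a small coordinate ball.** Commuting with $\mathcal L_{\mathcal E}$, $\chi$ sends $(n-1)$-forms with homogeneous polynomial coefficients of degree $j$ to $n$-forms with coefficients of degree $j-1$, and to $0$ if $j=0$. For $j=1$ it is a $\mathfrak{gl}(V)$-equivariant, hence $GL^+(V)$-equivariant, map $\Lambda:V^*\otimes\Lambda^{n-1}V^*\to\Lambda^nV^*$. By weights of diagonal matrices, $\Lambda(e^1\otimes e^2\wedge\cdots\wedge e^n)=c\,e^1\wedge\cdots\wedge e^n$. The group $GL^+(V)$ acts transitively on independent $n$-tuples of covectors, up to replacing the first by its negative, which is compatible with linearity. Such tuples are dense, so $\Lambda(\ell_1\otimes\ell_2\wedge\cdots\wedge\ell_n)=c\,\ell_1\wedge\cdots\wedge\ell_n$ always. Hence $\chi-c\,d$ vanishes for $j\le1$. For $j\ge2$, inductively $\mathcal L_{\partial_i}(\chi-c\,d)\omega=(\chi-c\,d)\mathcal L_{\partial_i}\omega=0$, so $(\chi-c\,d)\omega$ has constant coefficients that are homogeneous of degree $j-1\ge1$, hence is $0$. A finite-order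 operator vanishing on polynomials vanishes, since every jet at a point is the jet of a polynomial.

**Globally.** $c$ is locally constant because $d\ne0$ on $\Omega^{n-1}$ of any ball; $M$ is connected. $\square$

**Lemma 8.** Let $n\ge1$ and let $\lambda:\mathfrak g\to\Omega^n(M)$ be linear with $\lambda([X,Y])=\mathcal L_X\lambda(Y)-\mathcal L_Y\lambda(X)$. Then there is $\sigma\in\Omega^n(M)$ with $d\lambda(X)=\mathcal L_Xd\sigma$ for all $X$.

*Proof.* We may assume $n\le m$.

**Locality.** If $X|_U=0$ and $Y\in\Gamma_c(TU)$, then $[Y,X]=0$, and on $U$: $0=\mathcal L_Y\lambda(X)-\mathcal L_X\lambda(Y)=\mathcal L_Y\lambda(X)$. So $\lambda(X)|_U=0$ by Lemma 1, $\lambda$ restricts to open sets, and it is locally a finite-order differential operator.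

**Normalization on a small coordinate ball.** For any $\sigma$, $X\mapsto\mathcal L_X\sigma$ is a cocycle. Since $\mathcal L_{\partial_i}\lambda(\partial_j)=\mathcal L_{\partial_j}\lambda(\partial_i)$, the Poincaré lemma applied coefficientwise gives $\sigma$ with $\lambda(\partial_i)=\mathcal L_{\partial_i}\sigma$. Subtract $\mathcal L_X\sigma$: now $\lambda(\partial_i)=0$, so $\mathcal L_{\partial_i}\lambda(X)=\lambda([\partial_i,X])$. Then $\mathcal L_{\partial_i}\lambda(\mathcal E)=\lambda(\partial_i)=0$, so $\tau=\lambda(\mathcal E)$ has constant coefficients, $\mathcal L_{\mathcal E}\tau=n\tau$ and $\mathcal L_{\partial_i}\tau=0$. Subtract $\frac1n\mathcal L_X\tau$: now also $\lambda(\mathcal E)=0$, so $\lambda([\mathcal E,X])=\mathcal L_{\mathcal E}\lambda(X)$. A field with homogeneous polynomial coefficients of degree $j$ satisfies $[\mathcal E,X]=(j-1)X$. It is sent to a form with coefficients homogeneous of degree $j-1-n$, hence to $0$ if $j\le n$. In particular $\lambda$ vanishes on linear fields,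 so $\lambda([A,X])=\mathcal L_A\lambda(X)$ for linear $A$.

**The critical degree $j=n+1$.** Here $\lambda$ is a $\mathfrak{gl}(V)$-equivariant map $\Lambda:S^{n+1}V^*\otimes V\to\Lambda^nV^*$. The source is spanned by the elements $\ell^{n+1}\otimes v$ with $\ell(v)\ne0$ (they are dense among all $\ell^{n+1}\otimes v$); by linearity in $v$ take $\ell(v)=1$. Let $V'=\ker\ell$ and let $V'^*\subset V^*$ be the annihilator of $v$, so $V^*=\mathbb R\ell\oplus V'^*$. The endomorphism that is the identity on $V'$ and $0$ on $v$ kills $\ell^{n+1}\otimes v$ and acts, up to an overall sign, with weights $n$ and $n-1$ on $\Lambda^nV^*=\Lambda^nV'^*\oplus\ell\wedge\Lambda^{n-1}V'^*$.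

If $n\ge2$, both weights are nonzero, so $\Lambda=0$.

If $n=1$, then $\Lambda(\ell^2\otimes v)=\phi(\ell,v)\,\ell$ when $\ell(v)=1$. For $m\ge2$, $GL^+(V)$ acts transitively on such pairs, so $\phi$ is constant. For $m=1$ there are two orbits, exchanged by $(\ell,v)\mapsto(-\ell,-v)$, and linearity in $v$ gives $\phi(-\ell,-v)=\phi(\ell,v)$. So $\Lambda(\ell^2\otimes v)=c\,\ell(v)\ell$. The coordinate divergence satisfies $\mathrm{div}[X,Y]=X\,\mathrm{div}Y-Y\,\mathrm{div}X$, so $d\,\mathrm{div}$ is a cocycle; it vanishes on constant and linear fields, and sends $\ell^2\otimes v$ to $2\ell(v)\ell$. Hence $\lambda-\frac c2\,d\,\mathrm{div}$ vanishes on quadratic fields.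

**Higher degrees.** The remaining cocycle $\lambda'$ (equal to $\lambda$, or to $\lambda-\frac c2d\,\mathrm{div}$ if $n=1$) vanishes on polynomial fields of degree $\le n+1$. For degree $j\ge n+2$, inductively $\mathcal L_{\partial_i}\lambda'(X)=\lambda'([\partial_i,X])=0$, so $\lambda'(X)$ has constant coefficients that are homogeneous of degree $j-1-n\ge1$, hence is $0$. As in Lemma 7, $\lambda'=0$. Restoring what was subtracted, on the ball $\lambda(X)=\mathcal L_X\sigma+c'\,d\,\mathrm{div}X$, with $c'=0$ if $n\ge2$.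

**Gluing.** For $n\ge2$, $\sigma$ is unique by Lemma 1, so the local $\sigma$ glue. For $n=1$ fix a positive density $\nu$ on $M$, locally $\nu=\rho\,|dx|$. As $d\,\mathrm{div}_\nu X=d\,\mathrm{div}X+\mathcal L_Xd\log\rho$, locally $\lambda(X)=\mathcal L_X\sigma+c'd\,\mathrm{div}_\nu X$ for a modified $\sigma$. Since $X\mapsto\mathcal L_X\sigma$ has order $\le1$ in $X$, $c'$ is determined by the second-order symbol of $\lambda$. So $c'$ is a locally constant function on $M$; then $\sigma$ is unique by Lemma 1 and glues. In both cases $d\lambda(X)=\mathcal L_Xd\sigma$. $\square$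

**Proof of Theorem C.**

**(iii)⇒(i).** If $H'=cH+dB$, put $\beta'=c\beta-(e^{\iota_X}-1)B$. By (10) and the computation in the proof of Theorem B(2), $\mathbb D\beta'+(e^\iota-1)H'\equiv c\big(\mathbb D\beta+(e^\iota-1)H\big)\equiv0$. So this is an $L_\infty$-isomorphism over $TM$, invertible as $c\ne0$.

**(i)⇒(ii).** $l_2$ induces a Lie bracket on $H^0$, and the linear part of an $L_\infty$-morphism over $TM$ induces a Lie homomorphism over $\mathfrak g$ on $H^0$, bijective for an equivalence.

**(ii)⇒(iii).** Degree 0 is the top degree, so $H^0=\mathfrak g\oplus N$ with bracket $[X+\xi,Y+\eta]=[X,Y]+\mathcal L_X\eta-\mathcal L_Y\xi+\iota_X\iota_YH$ modulo exact forms. An isomorphism over $\mathfrak g$ has the form $X+\xi\mapsto X+\varphi(X)+\psi(\xi)$ with $\psi:N\to N$ bijective. Comparing brackets of $X$ with $\eta$ and of $X$ with $Y$: $\psi\mathcal L_X=\mathcal L_X\psi$ and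
$$\varphi([X,Y])+\psi(\iota_X\iota_YH)=\mathcal L_X\varphi(Y)-\mathcal L_Y\varphi(X)+\iota_X\iota_YH'\quad\text{in }N.\tag{15}$$

*The scalar.* Lemma 7 applied to $\Omega^{n-1}\to N\xrightarrow{\psi}N\xrightarrow{d}\Omega^n$ gives $d\psi=c\,d$. If $c=0$, surjectivity of $\psi$ would make every $(n-1)$-form closed, which is false as $n\le m$. So $c\ne0$; and if $\psi=\mathrm{id}$, then $c=1$.

*The class.* Put $G=H'-cH$, a closed form. Applying $d$ to (15),
$$d\iota_X\iota_YG=d\varphi([X,Y])-\mathcal L_Xd\varphi(Y)+\mathcal L_Yd\varphi(X).$$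
On the other hand, since $\mathcal L_XG=d\iota_XG$,
$$\mathcal L_X\iota_YG-\mathcal L_Y\iota_XG-\iota_{[X,Y]}G=\iota_Y\mathcal L_XG-\mathcal L_Y\iota_XG=-d\iota_Y\iota_XG=d\iota_X\iota_YG .$$
Adding up, $\lambda(X)=\iota_XG+d\varphi(X)$ satisfies the cocycle identity of Lemma 8, and $d\lambda(X)=\mathcal L_XG$. Lemma 8 gives $\sigma$ with $\mathcal L_X(G-d\sigma)=0$ for all $X$, so $G=d\sigma$ by Lemma 1, i.e. $[H']=c[H]$. $\blacksquare$

**Proof of the Corollary.** Equivalences over $TM$, in either direction, induce isomorphisms of $H^0$ over $\Gamma(TM)$; with Theorem A and (ii)⇒(iii) this gives both "only if" parts. For the "if" parts, compose the isomorphism from (iii)⇒(i) with the maps $\Phi$. To obtain a single morphism between two $\mathfrak{sym}$'s we also need an equivalence over $TM$ in the direction opposite to $\Phi$.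

**An equivalence $\mathfrak{sym}\to\mathrm{Cour}$.** Use the coordinate $u$ of (9), let $j:\Omega(M)\to T$ be restriction to $\check C_0$, and with $h$, $\rho_i$ from Step 9 let $r\omega=\sum_i\rho_i\omega_i$ on $\Omega^k(\check C_0)$, $r=0$ on $\check C_m$ for $m\ge1$. Put $K=s_{k,m-1}h$ on $\Omega^k(\check C_m)$ for $m\ge1$, $K=0$ on $\check C_0$. Then $\partial K+K\partial=1-jr$, $rj=1$, $Kj=0$, $r\partial=0$, $\partial j=0$. Write $\mathbb D=\partial+\mathcal B$ with $\mathcal B=Q+d+\mathcal L_X$, $Q$ now the derivation of $\mathfrak{sym}$. Then $\partial\mathcal B+\mathcal B\partial=0$ and $\mathcal B^2=Q^2=0$, and $\mathcal Bj=j\mathcal B_0$ with $\mathcal B_0=Q+d+\mathcal L_X$ on forms on $M$. Since $K$ lowers $m$ and $\mathcal B$ preserves it, $W=(1+\mathcal BK)^{-1}=\sum_i(-\mathcal BK)^i$ is a finite sum. Now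
$$(\partial+\mathcal B)(1+\mathcal BK)=\partial+\mathcal B-\mathcal B\,\partial K=\partial+\mathcal B-\mathcal B(1-jr-K\partial)=(1+\mathcal BK)\partial+\mathcal Bjr .$$
Multiplying by $W$ on both sides, and using $Wj=j$, $W\mathbb D=\partial W+j\mathcal B_0rW$. Hence $\Pi=rW$ satisfies $\Pi\,\mathbb D=\mathcal B_0\Pi$ and $\Pi j=1$. All operators preserve $F^n$. So for $\beta=\Pi u$, (9) gives $\mathcal B_0\beta\equiv\Pi\,\mathbb Du\equiv-\Pi j(e^\iota-1)H=-(e^\iota-1)H$ modulo $\Omega^{\ge n}$, which is (10). Thus $(X,u)\mapsto(X,\Pi u)$ is an $L_\infty$-morphism $\mathfrak{sym}\to\mathrm{Cour}_{n-1}(H)$ over $TM$. Composed with $\Phi$, which is $u=j\beta$, it is the identity; so its linear part is a left inverse of a quasi-isomorphism, hence a quasi-isomorphism. $\blacksquare$
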